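\title{Tiles with boundedly many gaps tile a lattice of bounded dimension}

\begin{abstract}
We show that for every $N$ there is a dimension $f(N)$ such that every finite set $T\subset\mathbb Z$ that is a union of at most $N+1$ intervals tiles $\mathbb Z^{f(N)}$, and that translates of the axis-parallel copies of $T$ suffice. The proof writes an interval as a signed sum of boundedly many dilates of $T$, by an ultrapower argument, and then turns the signed sum into a tiling at the cost of boundedly many further dimensions. We also show that $f(N)\ge 1+\lceil N/2\rceil$ is necessary and that a tile of size at most $t$ in $\mathbb Z^n$ tiles $\mathbb Z^{nf(t-1)}$.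
\end{abstract}

\section{Introduction}

A \emph{tile} in $\mathbb Z^n$ is a nonempty finite subset of $\mathbb Z^n$. For $d\ge n$ we regard $\mathbb Z^n\subset\mathbb Z^d$ as the set of points whose last $d-n$ coordinates are zero. A \emph{copy} of $T\subset\mathbb Z^n$ in $\mathbb Z^d$ is the image of $T$ under an isometry of $\mathbb Z^d$, and $T$ \emph{tiles} $\mathbb Z^d$ if $\mathbb Z^d$ can be partitioned into copies of $T$. For $T\subset\mathbb Z$ a copy is a translate of $T$, possibly reflected, placed along one of the $d$ coordinate directions.

An interval of integers tiles $\mathbb Z$. The tile $\{0,1,3,4\}$ does not: every point of a copy has a neighbor in the same copy, so nothing on the line can fill the hole at $2$. In higher dimensions a hole can be filled by a copy in another direction, and a theorem of Gruslys, Leader and Tan says that this always succeeds eventually: every tile $T\subset\mathbb Z^n$ tiles $\mathbb Z^d$ for some $d$ depending on $T$. It is also known that for every fixed $d$ there are one-dimensional tiles that do not tile $\mathbb Z^d$. So one asks which feature of $T$ controls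 the dimension. A tile $T\subset\mathbb Z$ has \emph{$N$ gaps} if it consists of $N+1$ maximal intervals; it has at most $N$ gaps exactly when it is a union of at most $N+1$ intervals. The following question comes from \cite{Cambie}.
\begin{quote}
\emph{Is there a function $f\colon\mathbb N\to\mathbb N$ such that every tile $T\subset\mathbb Z$ with at most $N$ gaps tiles $\mathbb Z^{f(N)}$?}
\end{quote}
The answer is yes. Write $e_1,\dots,e_d$ for the standard basis of $\mathbb Z^d$ and $Te_i=\{te_i:t\in T\}$. We allow $N=0$, the case of intervals.

\begin{theorem}\label{thm:main}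
For every $N$ there is $f(N)\in\mathbb N$ such that every tile $T\subset\mathbb Z$ with at most $N$ gaps tiles $\mathbb Z^{f(N)}$. Moreover, with $d=f(N)$, only translates of $Te_1,\dots,Te_d$ are needed (no reflections).
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] Every function $f$ as in the question satisfies $f(N)\ge 1+\lceil N/2\rceil$ for all $N\ge1$.
\item[(b)] With $f$ as in Theorem~\ref{thm:main}, every tile $T\subset\mathbb Z^n$ with $|T|\le t$ tiles $\mathbb Z^{nf(t-1)}$. More generally, if a homomorphism $\pi\colon\mathbb Z^n\to\mathbb Z$ is injective on $T$ and $\pi(T)$ has at most $N$ gaps, then $T$ tiles $\mathbb Z^{nf(N)}$.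
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} uses the axiom of choice, in the form of a nonprincipal ultrafilter, and gives no explicit bound for $f$. It does not use Theorem~\ref{thm:comp}.

Which answer should one expect? Up to translation, a tile with $N$ gaps is given by $2N+1$ arbitrary positive integers, the lengths of its intervals and gaps, so a theorem about one tile at a time gives no bound. The obstruction behind Theorem~\ref{thm:comp}(a) is that copies on one line may be unable to pack densely, which leaves many holes for the other directions. This obstruction is limited by $N$ alone: Lemma~\ref{lem:cover} covers $\mathbb Z$ by $s=2N(N+1)+1$ families of pairwise disjoint translates of $T$, so for any given interval one of the families covers a proportion at least $1/s$ of it. This suggests the answer yes. The difficulty is that the $2N+1$ lengths can lie on unrelated scales, and the number of dimensions must not depend on their ratios.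

Section~\ref{sec:holes} proves the lower bound. Section~\ref{sec:plan} reduces Theorem~\ref{thm:main} to two statements: an interval is a signed sum of boundedly many dilates of $T$ (Proposition~\ref{prop:identity}), and a signed sum of tileable sets equal to $1$ can be converted into a tiling (Proposition~\ref{prop:signed}). They are proved in Sections~\ref{sec:identity} and~\ref{sec:signed}, independently of each other. Section~\ref{sec:higher} treats tiles in $\mathbb Z^n$.

We write $[s]=\{1,\dots,s\}$ and $\mathbf 1_B$ for the indicator function of $B$. For integers $a<b$, the interval $[a,b)$ means $\{a,\dots,b-1\}$ unless it is called real.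

\section{Counting holes}\label{sec:holes}

A lower bound needs a tile whose copies on a line cannot interleave and which has many holes for its size. Long end intervals prevent interleaving, and inner intervals of length $1$ keep the size small.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a)]
Fix $N\ge1$. For $g\ge1$ let $T$ have $N$ gaps of length $g$, $N-1$ inner intervals of length $1$ and two end intervals of length $g+1$; for $N=g=1$ this is $\{0,1,3,4\}$. The \emph{hull} of $T$ is the smallest interval containing it, say $[0,m)$, and the \emph{holes} are the points of the hull outside $T$. There are $h=Ng$ holes, $\ell=|T|=2g+N+1$ and $m=h+\ell$. Since $T$ is symmetric, copies on one line are translates of each other.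

Disjoint copies on a line have disjoint hulls. Indeed, suppose that $T$ and $T+t$ are disjoint with $0<t<m$. The first interval $[t,t+g+1)$ of $T+t$ avoids $T$. If $t+g+1\le m$, it is a run of $g+1$ holes of $T$, but the gaps have length $g$. If $t+g+1>m$, then $t$ lies in the last interval $[m-g-1,m)$ of $T$, so $t\in T\cap(T+t)$.

Take a tiling of $\mathbb Z^d$ by $T$. A point covered by a copy in direction $i$ lies in the hull of that copy, so it is a hole of no copy in direction $i$, and for each other direction it is a hole of at most one copy. Thus each point is a hole of at most $d-1$ copies. Consider the box $[0,r)^d$ with $r>2m$. A point of $[m,r-m)^d$ is covered by a copy whose hull lies in the box, so at least $(r-2m)^d/\ell$ copies have all their holes in the box. Counting pairs consisting of such a copy and one of its holes gives $h(r-2m)^d/\ell\le(d-1)r^d$, and $r\to\infty$ gives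
\[
d-1\ \ge\ \frac h\ell=\frac{Ng}{2g+N+1}.
\]
As $g\to\infty$ the right side tends to $N/2$, which is larger than $\lceil N/2\rceil-1$. So for large $g$ the integer $d-1$ is at least $\lceil N/2\rceil$. Apply this with $d=f(N)$.
\end{proof}

\section{Dilates, signed sums and the proof of Theorem~\ref{thm:main}}\label{sec:plan}

Fix a tile $T\subset\mathbb Z$. A subset of $\mathbb Z^n$ is \emph{tileable} if it can be partitioned into translates of $Te_1,\dots,Te_n$; the empty set is tileable. A disjoint union of tileable sets is tileable. If $B\subset\mathbb Z^n$ is tileable and $E\subset\mathbb Z^m$ is arbitrary, then $B\times E$ and $E\times B$ are tileable, since each slice $B\times\{y\}$ or $\{y\}\times B$ is. In particular, if $\mathbb Z^d$ is tileable, so is $\mathbb Z^{d+1}$.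

\subsection{Directions become dilates}

A homomorphism $\phi\colon\mathbb Z^c\to\mathbb Z$ with $\phi(e_i)=S_i$ maps $Te_i$ to the dilate $S_iT=\{S_it:t\in T\}$. Read backwards, this turns problems in $\mathbb Z^c$ into problems on the line in which $c$ different dilates are allowed.

\begin{lemma}\label{lem:pull}
Let $S_1,\dots,S_c$ be nonzero integers and $\phi\colon\mathbb Z^c\to\mathbb Z$ the homomorphism with $\phi(e_i)=S_i$. If $F\subset\mathbb Z$ is a disjoint union of translates of the sets $S_iT$, then $\phi^{-1}(F)$ is tileable.
\end{lemma}

\begin{proof}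
Disjoint sets have disjoint preimages, so let $F=b+S_iT$. We claim that the sets $v+Te_i$ with $\phi(v)=b$ partition $\phi^{-1}(F)$. They lie in it because $\phi(v+te_i)=b+S_it$. If $\phi(y)=b+S_it$ with $t\in T$, then $t$ is determined by $y$ because $S_i\ne0$, and $v=y-te_i$ satisfies $\phi(v)=b$. If also $y=v'+t'e_i$ with $\phi(v')=b$ and $t'\in T$, then $\phi(y)=b+S_it'$, so $t'=t$ and $v'=v$.
\end{proof}

For example, let $T=\{0,1,3\}$. Translates of $T$ do not tile $\mathbb Z$, since the three translates containing $2$ all meet $T$. But $[0,6)=T\sqcup(5-T)$, so $\mathbb Z$ is a disjoint union of translates of $T$ and $-T$, and the lemma with $S_1=1$, $S_2=-1$ tiles $\mathbb Z^2$ by translates of $Te_1$ and $Te_2$.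

An exact partition of $\mathbb Z$ into dilates is a rigid requirement. We ask for less: that the constant function $1$ be a \emph{signed} sum of indicators of sets as in the lemma. The first proposition says that this is enough.

\begin{proposition}\label{prop:signed}
For all $N\ge1$ and $Q\ge2$ there is $b=b(N,Q)$ with the following property. Let $T$ have exactly $N$ gaps and let $F_1,\dots,F_Q,E_1,\dots,E_Q\subset\mathbb Z^a$ be tileable with $\sum_j\mathbf 1_{F_j}-\sum_i\mathbf 1_{E_i}=1$ on $\mathbb Z^a$. Then $\mathbb Z^{a+b}$ is tileable.
\end{proposition}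

\subsection{The bounded identity}

To find a signed sum whose size does not depend on the lengths in $T$, we forget the lattice and keep only the endpoints. Let $T=\bigcup_{k=0}^N[a_k,b_k)$ with $a_0<b_0<a_1<\dots<b_N$ and $\ell=|T|$. Replace each interval by the real interval with the same endpoints and scale by $1/\ell$. The result has total length $1$ and endpoints $p_{2k}=a_k/\ell$, $p_{2k+1}=b_k/\ell$. Put $\varepsilon_j=(-1)^{j+1}$, so that left endpoints have sign $-1$ and right endpoints sign $+1$.

\begin{definition}
An \emph{$N$-shape} in an ordered field $K$ is a sequence $p_0<p_1<\dots<p_{2N+1}$ in $K$ with $\sum_j\varepsilon_jp_j=1$. Let $\mathbb Z[K]$ be the free abelian group on symbols $\zeta^x$, $x\in K$, made into a ring by $\zeta^x\zeta^y=\zeta^{x+y}$, with unit $\zeta^0=1$. For $x,\sigma\in K$ put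
\[
\beta_p(x,\sigma)=\sum_{j=0}^{2N+1}\varepsilon_j\,\zeta^{\,x+\sigma p_j}.
\]
\end{definition}

The element $\beta_p(x,\sigma)$ is the signed list of endpoints of the shape dilated by $\sigma$ and shifted by $x$, and $\zeta-1$ is the same list for the real interval $[0,1)$. The second proposition therefore says that $[0,1)$ is a signed sum of at most $C$ dilates of the shape, each of total length at most $C$.

\begin{proposition}\label{prop:identity}
For every $N\ge1$ there is $C=C(N)\in\mathbb N$ such that for every $N$-shape $p$ in $\mathbb Q$ there are $c\le C$, signs $\eta_i=\pm1$ and $x_i,\sigma_i\in\mathbb Q$ with $|\sigma_i|\le C$ $(1\le i\le c)$ such that, in $\mathbb Z[\mathbb Q]$,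
\begin{equation}\label{eq:identity}
\zeta-1=\sum_{i=1}^c\eta_i\,\beta_p(x_i,\sigma_i).
\end{equation}
\end{proposition}

\begin{example}\label{ex:equal}
Let $T$ consist of two intervals of length $a$ separated by a gap of length $g$, and let $D=(a+g)/a>1$. The shape is $p=(0,\frac12,\frac D2,\frac{D+1}2)$, and $\beta_p(x,\sigma)=\zeta^x\beta_\sigma$ with $\beta_\sigma=(\zeta^{\sigma/2}-1)(1+\zeta^{\sigma D/2})$. We want an identity whose size does not depend on $D$. Put $u=\zeta^{1/4}$, $U=\zeta^{D/4}$, $v=\zeta^{1/(4D)}$. Then
\begin{align*}
\beta_{1/2}&=(u-1)(1+U), & \beta_{1}&=(u^2-1)(1+U^2),\\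
\beta_{1/(2D)}&=(v-1)(1+u), & \beta_{1/2+1/(2D)}&=(uv-1)(1+uU).
\end{align*}
Since $(1+u)(1-U)\beta_{1/2}=(u^2-1)(1-U^2)$, the first two give
\begin{equation}\label{eq:ex1}
2(u^2-1)=\beta_1+(1+u)(1-U)\beta_{1/2}.
\end{equation}
This is an interval counted twice. To remove the factor $2$ we use the dilation by $1/(2D)$, which brings the distance between the two intervals down to the scale of $u$. From $(1+u)(uv-1)=u\beta_{1/(2D)}+(u^2-1)$ we get $(u^2-1)(1+uU)=(1+u)\beta_{1/2+1/(2D)}-u(1+uU)\beta_{1/(2D)}$. Subtracting this from $u(1+u)\beta_{1/2}=(u^2-1)(u+uU)$ eliminates $U$ on the left: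
\begin{equation}\label{eq:ex2}
(u^2-1)(u-1)=u(1+u)\beta_{1/2}-(1+u)\beta_{1/2+1/(2D)}+u(1+uU)\beta_{1/(2D)}.
\end{equation}
Finally $\zeta-1=u^4-1=(u+1)\cdot(u^2-1)(u-1)+2(u^2-1)$. Expanding the coefficients into monomials $\pm\zeta^x$ gives \eqref{eq:identity} with $2\cdot6+5=17$ terms and all $\sigma_i\in(0,1]$, for every $D$.
\end{example}

\subsection{Proof of Theorem~\ref{thm:main} from the two propositions}

The identity \eqref{eq:identity} produces one interval. Summing its translates produces the constant $1$, but with infinitely many terms, and these must be collected into boundedly many sets. A greedy coloring does this. We also use that at most $jL$ consecutive integers contain at most $j$ multiples of $L$.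

\begin{lemma}\label{lem:color}
Let $B\subset\mathbb Z$ be finite, $L\ge1$, and suppose that $B-B$ contains at most $m$ nonzero multiples of $L$. Then $\mathbb Z$ can be colored with $m+1$ colors so that the sets $kL+B$ with $k$ of one color are pairwise disjoint.
\end{lemma}

\begin{proof}
The sets $kL+B$ and $k'L+B$ meet if and only if $(k-k')L\in B-B$, so each $k$ conflicts with at most $m$ other integers. Enumerate $\mathbb Z$ and give each $k$ in turn a color not used by an earlier integer that conflicts with it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]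
Tileability of $\mathbb Z^d$ passes to $\mathbb Z^{d+1}$, and for an interval $\mathbb Z$ is tileable. So it suffices to bound the dimension for tiles with exactly $N$ gaps, for each $N\ge1$, and then to take a maximum over the values up to $N$.

Let $T=\bigcup_{k=0}^N[a_k,b_k)$ have size $\ell$ and shape $p$ as above. Take \eqref{eq:identity} with $C=C(N)$ and delete the terms with $\sigma_i=0$, which vanish because $\sum_j\varepsilon_j=0$. Choose $L\in\mathbb N$ such that all $X_i=Lx_i$ and $S_i=L\sigma_i/\ell$ are integers. Then $S_i\ne0$ and $|S_i|\ell\le CL$.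

\emph{From endpoints to sets.} Let $\Lambda$ be the additive map from $\mathbb Z[\mathbb Q]$ to functions $\mathbb Z\to\mathbb Z$ that sends $\zeta^x$ to the indicator of $\{y\in\mathbb Z:y<Lx\}$. Then $\Lambda(\zeta-1)=\mathbf 1_{[0,L)}$. Since $L(x_i+\sigma_ip_{2k})=X_i+S_ia_k$ and $L(x_i+\sigma_ip_{2k+1})=X_i+S_ib_k$, we have $\Lambda(\beta_p(x_i,\sigma_i))=\operatorname{sgn}(S_i)\mathbf 1_{B_i}$, where
\[
B_i=\bigcup_k\,[X_i+S_ia_k,\,X_i+S_ib_k)\ \ (S_i>0),\qquad B_i=\bigcup_k\,[X_i+S_ib_k,\,X_i+S_ia_k)\ \ (S_i<0).
\]
Hence $\mathbf 1_{[0,L)}=\sum_i\theta_i\mathbf 1_{B_i}$ with $\theta_i=\eta_i\operatorname{sgn}(S_i)=\pm1$. Let $J_i=[0,S_i)$ if $S_i>0$ and $J_i=[S_i,0)$ if $S_i<0$. For $t\in\mathbb Z$ the block $X_i+S_it+J_i$ is the interval with endpoints $X_i+S_it$ and $X_i+S_i(t+1)$. These blocks are disjoint, and those with $t\in T$ make up $B_i$. So every point of $B_i$ is $X_i+u+S_it$ for a unique pair $(u,t)\in J_i\times T$, that is, $B_i$ is the disjoint union of the translates $X_i+u+S_iT$, $u\in J_i$.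

\emph{From an interval to the line.} Translate by $kL$ and sum over $k\in\mathbb Z$. Each point lies in finitely many of the sets $kL+B_i$, and
\[
1=\sum_{i=1}^c\theta_i\sum_{k\in\mathbb Z}\mathbf 1_{kL+B_i}\qquad\text{on }\mathbb Z .
\]
Each of the $N+1$ intervals of $B_i$ has at most $|S_i|\ell\le CL$ points, so $B_i-B_i$ is a union of $(N+1)^2$ runs of fewer than $2CL$ consecutive integers and contains at most $2C(N+1)^2$ multiples of $L$. This is where the bound on $|\sigma_i|$ is used. By Lemma~\ref{lem:color} with $\kappa=2C(N+1)^2+1$ colors, $\sum_k\mathbf 1_{kL+B_i}$ is a sum of $\kappa$ indicators, each of a disjoint union of sets $kL+B_i$ and hence of translates of $S_iT$. There are at most $Q=C\kappa\ge2$ such indicators in all. Sorting them by the sign $\theta_i$ and padding with empty sets, we get $1=\sum_{j=1}^Q\mathbf 1_{\bar F_j}-\sum_{j=1}^Q\mathbf 1_{\bar E_j}$ on $\mathbb Z$, with all $\bar F_j,\bar E_j$ as in Lemma~\ref{lem:pull}.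

\emph{From the line to a tiling.} Let $\phi\colon\mathbb Z^c\to\mathbb Z$ be as in Lemma~\ref{lem:pull}. The sets $F_j=\phi^{-1}(\bar F_j)$ and $E_j=\phi^{-1}(\bar E_j)$ are tileable, and composing the last identity with $\phi$ gives $\sum_j\mathbf 1_{F_j}-\sum_j\mathbf 1_{E_j}=1$ on $\mathbb Z^c$. By Proposition~\ref{prop:signed}, $\mathbb Z^{c+b(N,Q)}$ is tileable, hence so is $\mathbb Z^{C+b(N,Q)}$. Both $C$ and $Q$ depend only on $N$.
\end{proof}

\section{From signed sums to tilings}\label{sec:signed}

Throughout this section $T$ has exactly $N\ge1$ gaps.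

\subsection{Systems}

The sets $F_j$ and $E_i$ of Proposition~\ref{prop:signed} overlap, so we separate them in new dimensions. Take a space $V=\mathbb Z^b$ with disjoint subsets $X_i$ and $Y_j$, and place the tileable sets $E_i\times X_i$ and $F_j\times Y_j$ in $\mathbb Z^a\times V$. Over a point of $\mathbb Z^a$ that lies in $n$ of the $E_i$, and hence in $n+1$ of the $F_j$, what is left of $V$ is the complement of $n$ sets $X_i$ and $n+1$ sets $Y_j$. We need this to be tileable whichever sets they are.

\begin{definition}
A \emph{$(q,M)$-system} is a lattice $V=\mathbb Z^b$ with pairwise disjoint subsets $X_1,\dots,X_q$, $Y_1,\dots,Y_M$ such that $V\setminus\big(\bigcup_{i\in I}X_i\cup\bigcup_{j\in J}Y_j\big)$ is tileable whenever $I\subset[q]$, $J\subset[M]$ and $|J|=|I|+1$.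
\end{definition}

\begin{lemma}\label{lem:system}
For all $q\ge1$ and $M\ge2$ there is a $(q,M)$-system whose dimension depends only on $N$, $q$ and $M$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:signed} from Lemma~\ref{lem:system}]
Take a $(Q,Q)$-system $V=\mathbb Z^b$. For $y\in\mathbb Z^a$ let $I(y)=\{i:y\in E_i\}$ and $J(y)=\{j:y\in F_j\}$, so that $|J(y)|=|I(y)|+1$. The sets $E_i\times X_i$, $F_j\times Y_j$ and $\{y\}\times\big(V\setminus(\bigcup_{i\in I(y)}X_i\cup\bigcup_{j\in J(y)}Y_j)\big)$, $y\in\mathbb Z^a$, are tileable. Over each $y$ they cut $V$ into the $X_i$ with $i\in I(y)$, the $Y_j$ with $j\in J(y)$ and the rest, so they partition $\mathbb Z^a\times V$.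
\end{proof}

\subsection{Two disjoint leftover sets}

For $W=\mathbb Z^w$, a set $D\subset W$ is a \emph{leftover set} of $W$ if $W\setminus D$ is tileable. A piece of fictitious bookkeeping, not used in any proof, shows what to look for. Pretend that sets have weights, additive over disjoint unions and multiplicative over products, with weight $0$ for tileable sets and $1$ for the whole space. Then leftover sets have weight $1$, and in a system the $Y_j$ have weight $1$ and the $X_i$ have weight $-1$. A set of weight $-1$ appears as soon as there are two \emph{disjoint} leftover sets $A$ and $B$: it is $W\setminus(A\cup B)$. We first find boundedly many leftover sets with no common point, and then reduce their number to two.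

\begin{lemma}\label{lem:cover}
Let $s=2N(N+1)+1$. There are leftover sets $D_1,\dots,D_s$ of $\mathbb Z$ with $\bigcap_iD_i=\emptyset$.
\end{lemma}

\begin{proof}
Let $I$ be a longest interval of $T$ and $\lambda=|I|$. For maximal intervals $I'\ne I''$ of $T$, the set $I'-I''$ is a run of at most $2\lambda-1$ consecutive integers and contains at most $2$ multiples of $\lambda$, while $I'-I'$ contains no nonzero multiple of $\lambda$. There are $N(N+1)$ ordered pairs $(I',I'')$, so $T-T$ contains at most $s-1$ nonzero multiples of $\lambda$. Color $\mathbb Z$ with $s$ colors by Lemma~\ref{lem:color}, let $P_i$ be the disjoint union of the sets $k\lambda+T$ with $k$ of color $i$, and put $D_i=\mathbb Z\setminus P_i$. The $P_i$ cover $\mathbb Z$ because the intervals $k\lambda+I$ do.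
\end{proof}

For $T=\{0,1,3,4\}$ we have $\lambda=2$, one can color $k$ by its residue modulo $3$, and the leftover sets are the three residue classes modulo $3$. In general the $D_i$ overlap. The tool for separating them is that in a product the leftover set may be chosen fiber by fiber.

\begin{lemma}\label{lem:fiber}
Let $D'$ be a leftover set of $W'$, and for each $v\in D'$ let $D(v)$ be a leftover set of $W$. Then $\{(u,v):v\in D',\ u\in D(v)\}$ is a leftover set of $W\times W'$, and the same holds with the two factors exchanged. In particular, a product of leftover sets is a leftover set.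
\end{lemma}

\begin{proof}
The complement is the disjoint union of $W\times(W'\setminus D')$ and the sets $(W\setminus D(v))\times\{v\}$, $v\in D'$.
\end{proof}

\begin{lemma}\label{lem:two}
With $s$ as in Lemma~\ref{lem:cover} and $w=2^{s-2}$, the lattice $W=\mathbb Z^w$ has two disjoint leftover sets.
\end{lemma}

\begin{proof}
Let $n\ge3$ and let $D_1,\dots,D_n$ be leftover sets of some lattice $W_0$ with empty intersection. We construct $n-1$ leftover sets of $W_0\times W_0$ with empty intersection; starting from Lemma~\ref{lem:cover} and repeating this $s-2$ times proves the lemma. For $u,v\in W_0$ and $2\le k\le n-1$ let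
\[
j(v)=\begin{cases}n& v\in D_2,\\ 1& v\notin D_2,\end{cases}\qquad\qquad i_k(u)=\begin{cases}k+1& u\in D_n,\\ k& u\notin D_n,\end{cases}
\]
and put $G_1=\{(u,v):v\in D_1,\ u\in D_{j(v)}\}$ and $G_k=\{(u,v):u\in D_k,\ v\in D_{i_k(u)}\}$. These are leftover sets by Lemma~\ref{lem:fiber}. Suppose $(u,v)\in G_1\cap\dots\cap G_{n-1}$. Then $u\in D_2\cap\dots\cap D_{n-1}$, $v\in D_1$ and $u\in D_{j(v)}$. If $u\in D_n$, then $v\in D_3\cap\dots\cap D_n$ as well as $v\in D_1$, so $v\notin D_2$; thus $j(v)=1$ and $u$ lies in all of $D_1,\dots,D_n$, which is impossible. If $u\notin D_n$, then $v\in D_{i_2(u)}=D_2$, so $j(v)=n$ and $u\in D_n$, a contradiction.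
\end{proof}

\subsection{Proof of Lemma~\ref{lem:system}}

Let $A,B$ be disjoint leftover sets of $W=\mathbb Z^w$ and $R=W\setminus(A\cup B)$. Then $A\cup R=W\setminus B$ and $R\cup B=W\setminus A$ are tileable. We use induction on $q$, for all $M$ at once.

\emph{The case $q=1$.} Choose the least $h$ with $2^h\ge M$ and let $U=W^h$. The $2^h$ products of $h$ factors $A$ or $B$ are pairwise disjoint leftover sets of $U$; let $G_1,\dots,G_M$ be $M$ of them. Put
\[
V=W\times U\times W,\qquad X=R\times U\times A,\qquad Y_k=B\times G_k\times A .
\]
These subsets are pairwise disjoint, and each $Y_k$ is a product of leftover sets, which settles $I=\emptyset$. Now remove $X$, $Y_k$ and $Y_l$ with $k\ne l$, and let $H=U\setminus(G_k\cup G_l)$, so that $G_k\cup H=U\setminus G_l$ and $H\cup G_l=U\setminus G_k$ are tileable. List the parts of the three factors in the orders $(A,R,B)$, $(G_k,H,G_l)$, $(A,R,B)$. In each list the union of two consecutive parts is tileable. The products of parts cut $V$ into $27$ cells forming a $3\times3\times3$ cube, and the union of two cells that are adjacent in the cube is a product with a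 tileable factor. The removed sets occupy five cells, so it suffices to match the other $22$ cells in adjacent pairs. In the following three layers, rows give the part of the first factor, columns the part of the second, and equal numbers mark a pair.
\[
\begin{array}{c|ccc}
\multicolumn{4}{c}{\text{third factor: }A}\\[2pt]
 & G_k & H & G_l\\ \hline
A & 1&2&3\\
R & X&X&X\\
B & Y_k&4&Y_l
\end{array}
\qquad
\begin{array}{c|ccc}
\multicolumn{4}{c}{\text{third factor: }R}\\[2pt]
 & G_k & H & G_l\\ \hline
A & 1&2&3\\
R & 5&7&6\\
B & 5&4&6
\end{array}
\qquad
\begin{array}{c|ccc}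
\multicolumn{4}{c}{\text{third factor: }B}\\[2pt]
 & G_k & H & G_l\\ \hline
A & 8&8&9\\
R & 11&7&9\\
B & 11&10&10
\end{array}
\]
The first layer shows the role of the third factor: within that layer the cell marked $4$ has no free neighbor.

\emph{The step from $q-1$ to $q\ge2$.} Let $V$ be a $(q-1,q+1)$-system with sets $X_1,\dots,X_{q-1}$ and $Y_0,\dots,Y_q$, and let $V'$ be a $(1,M)$-system with sets $X'$ and $Y'_1,\dots,Y'_M$. In $V\times V'$ put
\[
X''_i=X_i\times V'\ \ (i<q),\qquad X''_q=Y_1\times X',\qquad Y''_k=Y_0\times Y'_k\ \ (k\in[M]).
\]
These are pairwise disjoint. Suppose we remove the $X''_i$ for $i\in I\subset[q-1]$, also $X''_q$ if $e=1$ but not if $e=0$, and the $Y''_k$ for $k\in J$, where $|J|=|I|+e+1$. Put $r=|I|+1\le q$. Over each $v'\in V'$ the system $V$ lets us tile everything except the $X_i$, $i\in I$, and any $r$ of the $r+1$ sets $Y_0,\dots,Y_r$. We choose which one to tile so that above $Y_0$ exactly the removed sets are left, while above each of $Y_1,\dots,Y_r$ the system $V'$ can finish the job. Write $J=J_1\sqcup\{k_2,\dots,k_r\}$ with $|J_1|=1+e$, and let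
\[
\omega(v')=\begin{cases}1& v'\in Y'_k\text{ for some }k\in J_1,\\ i& v'\in Y'_{k_i},\ 2\le i\le r,\\ 0&\text{otherwise,}\end{cases}\qquad J(v')=\{0,\dots,r\}\setminus\{\omega(v')\}.
\]
Since $|J(v')|=|I|+1$, the set $\big(V\setminus(\bigcup_{i\in I}X_i\cup\bigcup_{j\in J(v')}Y_j)\big)\times\{v'\}$ is tileable for every $v'$. Apart from the $X''_i$, $i\in I$, the part of $V\times V'$ not yet covered consists of the sets $Y_j\times\{v':\omega(v')\ne j\}$, $0\le j\le r$.
\begin{itemize}
\item For $j=0$ this is $Y_0\times\bigcup_{k\in J}Y'_k=\bigcup_{k\in J}Y''_k$, which is removed.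
\item For $j=1$ it is $Y_1\times(V'\setminus\bigcup_{k\in J_1}Y'_k)$, from which $Y_1\times X'$ is removed if $e=1$. What remains is $Y_1$ times the complement in $V'$ of $e$ sets $X'$ and $e+1$ sets $Y'_k$, which is tileable.
\item For $2\le j\le r$ it is $Y_j\times(V'\setminus Y'_{k_j})$, which is tileable.
\end{itemize}
So $V\times V'$ is a $(q,M)$-system. The dimension is $(h+2)w$ for $q=1$, and in the step it is the sum of the dimensions for $(q-1,q+1)$ and $(1,M)$. As $w$ depends only on $N$, the lemma follows. \qed

\section{The bounded identity}\label{sec:identity}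

Proposition~\ref{prop:identity} asks for uniformity over shapes whose ratios of lengths are unbounded. If uniformity failed, there would be a sequence of worse and worse shapes. We turn the sequence into a single shape over a larger ordered field, in which a ratio that tends to infinity becomes an infinite element, and show that this one shape satisfies an identity with finitely many terms. That identity then holds for infinitely many members of the sequence. All quantities in the proof of Theorem~\ref{thm:main} are explicit in terms of $N$ and $C(N)$; this step is the reason that $C(N)$ is not.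

\subsection{Scales and differences}

Let $K$ be an ordered field; it contains $\mathbb Q$. The \emph{bounded} elements
\[
O=\{x\in K:|x|\le n\text{ for some }n\in\mathbb N\}
\]
form a subring. If $|a|\le|b|$ and $b\ne0$, then $a/b\in O$. Hence $|a|\le|b|$ implies $Oa\subset Ob$, and every $O$-submodule $Z$ of $K$ is \emph{convex}: $b\in Z$ and $|a|\le|b|$ imply $a\in Z$. One should think of $Ob$ as the set of elements whose scale is at most that of $b$.

For a function $\varphi$ from an abelian group to an abelian group $G$, let $\Delta_y\varphi(x)=\varphi(x+y)-\varphi(x)$. These operators commute, $\Delta_0=0$, and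
\begin{equation}\label{eq:expand}
\Delta_{y_1}\cdots\Delta_{y_k}\varphi(x)=\sum_{S\subset[k]}(-1)^{k-|S|}\varphi\Big(x+\sum_{i\in S}y_i\Big).
\end{equation}
If all $y_i$ lie in $Y$, this is a \emph{$k$-fold $Y$-difference} of $\varphi$; the $0$-fold difference is $\varphi$. If all $k$-fold $Y$-differences vanish, so do all higher ones.

To say that $\zeta-1$ lies in the subgroup generated by the $\beta_p(x,\sigma)$ is to say that $\zeta^1$ and $\zeta^0$ have the same class in the quotient. This leads to the following formulation.

\begin{proposition}\label{prop:period}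
Let $p$ be an $N$-shape in $K$, let $G$ be an abelian group and let $F\colon K\to G$ satisfy
\begin{equation}\label{eq:F}
\sum_{j=0}^{2N+1}\varepsilon_jF(x+\sigma p_j)=0\qquad(x\in K,\ \sigma\in O).
\end{equation}
Then $F(x+1)=F(x)$ for all $x\in K$.
\end{proposition}

The normalization $\sum_j\varepsilon_jp_j=1$ fixes the scale of the conclusion. The quotient map $F\colon K\to K/O$ satisfies \eqref{eq:F}, because $\sum_j\varepsilon_j(x+\sigma p_j)=\sigma$, and its periods are exactly the elements of $O$; so no unbounded period can be expected.

Example~\ref{ex:equal} contains the plan. There \eqref{eq:ex2} gives $\Delta_{1/2}\Delta_{1/4}F=0$: after all points but one cluster are eliminated, a higher difference of $F$ vanishes. Then $\Delta_1F=\Delta_{1/2}\Delta_{1/2}F+2\Delta_{1/2}F=2\Delta_{1/2}F$, so increments add up as for a linear function, and \eqref{eq:ex1} says that $2\Delta_{1/2}F=0$. In general, elimination shows that $F$ behaves like a polynomial on a suitable scale. Its top difference is additive in the increment, and \eqref{eq:F} becomes the linear relation in the next lemma, proved after the proposition.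

\begin{lemma}\label{lem:linear}
Let $M=Os$ with $0\ne s\in K$. Let $\Gamma$ be a finite set, and for $\gamma\in\Gamma$ let $q_\gamma,\ell_\gamma\in K$ with $\ell_\gamma>0$ and $\sum_\gamma\ell_\gamma=1$. Let $f\colon K\times M\to G$ be additive in the second variable, and suppose that
\begin{equation}\label{eq:f}
\sum_{\gamma\in\Gamma}f(x+\rho q_\gamma,\ \rho\ell_\gamma)=0\qquad(x\in K,\ \rho\in M).
\end{equation}
Then $f=0$.
\end{lemma}

\subsection{Proof of Proposition~\ref{prop:period}}

Let $Z=\{z\in K:F(x+\sigma z)=F(x)\text{ for all }x\in K,\ \sigma\in O\}$. This is an $O$-submodule of $K$, and we show $1\in Z$. Suppose not. By convexity $|z|<1$ for all $z\in Z$.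

\emph{Step 1: merging.} Endpoints that differ by an element of $Z$ look the same to $F$, and eliminating one against the other would give no information. So call $j$ and $k$ equivalent if $p_j-p_k\in Z$. By convexity the classes are blocks of consecutive indices. For a class $c$ let $q_c$ be its smallest $p_j$ and $n_c=\sum_{j\in c}\varepsilon_j$. For $j\in c$ we have $F(x+\sigma p_j)=F(x+\sigma q_c)$, so \eqref{eq:F} reads $\sum_cn_cF(x+\sigma q_c)=0$. Classes of even size have $n_c=0$. The first class of odd size starts at an even index and has $n_c=-1$, the next one starts at an odd index and has $n_c=+1$, and so on alternately; their number $r$ is even since $\sum_cn_c=0$. Let $q_1<\dots<q_r$ be their smallest elements. Then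
\begin{equation}\label{eq:merged}
\sum_{i=1}^r(-1)^iF(x+\sigma q_i)=0\qquad(x\in K,\ \sigma\in O),
\end{equation}
and $z=\sum_i(-1)^iq_i-1=\sum_c\sum_{j\in c}\varepsilon_j(q_c-p_j)$ lies in $Z$. If $r=0$, then $z=-1$, which is excluded, so $r\ge2$. Put $s=q_2-q_1$ and $M=Os$. The positive numbers $q_{2i}-q_{2i-1}$ sum to $1+z<2$, so $0<s<2$ and $M\subset O$. Also $s\notin Z$, as $q_1$ and $q_2$ come from different classes, and $M\subset O(q_1-q_k)$ for $2\le k\le r$, as $s\le|q_1-q_k|$.

\emph{Step 2: elimination.} Replacing $(x,\sigma)$ by $(x-\delta q_k,\sigma+\delta)$ fixes the point $x+\sigma q_k$ and moves $x+\sigma q_i$ by $\delta(q_i-q_k)$. So for $\varphi\colon K\to G$ and $\delta\in O$, the operator $\Delta_{(-\delta q_k,\delta)}$ on functions on $K\times O$ sends $(x,\sigma)\mapsto\varphi(x+\sigma q_i)$ to $(x,\sigma)\mapsto(\Delta_{\delta(q_i-q_k)}\varphi)(x+\sigma q_i)$. Apply these operators for $k=2,\dots,r$, with arbitrary $\delta_2,\dots,\delta_r\in O$, to \eqref{eq:merged}. The term with index $i\ge2$ acquires the factor $\Delta_0=0$ from $k=i$. What remains, at $\sigma=0$, is $\Delta_{\delta_2(q_1-q_2)}\cdots\Delta_{\delta_r(q_1-q_r)}F=0$.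 Each $\delta_k(q_1-q_k)$ runs through a module containing $M$, so all $(r-1)$-fold $M$-differences of $F$ vanish.

\emph{Step 3: the top difference.} Since $s\notin Z$, some $1$-fold $M$-difference of $F$ is nonzero. Let $d\ge1$ be maximal such that some $\Delta_{h_1}\cdots\Delta_{h_d}F$ with $h_i\in M$ is nonzero; it exists by Step 2. Put $H=\Delta_{h_1}\cdots\Delta_{h_{d-1}}F$ and $f(x,h)=H(x+h)-H(x)$ for $x\in K$, $h\in M$. Then $f(\cdot,h_d)\neq0$. Moreover
\[
f(x,h+h')-f(x,h)-f(x,h')=\Delta_h\Delta_{h'}H(x)=0
\]
by the maximality of $d$, so $f$ is additive in $h$.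

\emph{Step 4: linearization.} The relation \eqref{eq:F} is invariant under translation in $x$, so $H$ satisfies it too. Let $\ell_k=p_{2k+1}-p_{2k}$ for $0\le k\le N$. These are positive with sum $1$, so they lie in $O$. For $\rho\in M\subset O$ we may take $\sigma=\rho$, we have $\rho\ell_k\in M$, and
\[
0=\sum_{k=0}^N\big[H(x+\rho p_{2k+1})-H(x+\rho p_{2k})\big]=\sum_{k=0}^Nf(x+\rho p_{2k},\ \rho\ell_k).
\]
Lemma~\ref{lem:linear} gives $f=0$, a contradiction. Hence $1\in Z$. \qed

\medskip
The ordering $p_0<\dots<p_{2N+1}$ was used to make the classes blocks with alternating signs and to bound $s$ and the $\ell_k$; without $M\subset O$ the substitution $\sigma=\rho$ in Step 4 would not be allowed.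

\subsection{Proof of Lemma~\ref{lem:linear}}

If $f$ did not depend on $x$, additivity would turn \eqref{eq:f} into $f(\rho)=0$ at once. The difficulty is that the gaps of the shape may be infinitely long, so the base points $x+\rho q_\gamma$ may be too far apart for $f$ to take the same values there. We argue by induction on the number of base points that $f$ can tell apart.

Note that $0<\ell_\gamma\le1$, so $\rho\ell_\gamma\in M$. With $s$, $q_\gamma$, $\ell_\gamma$ fixed, call $f$ a \emph{solution} if it is additive in the second variable and satisfies \eqref{eq:f}. Let $\operatorname{Per}(f)$ be the $O$-submodule of all $z\in K$ with $f(x+\sigma z,h)=f(x,h)$ for all $x\in K$, $h\in M$, $\sigma\in O$. Call $\gamma,\gamma'$ equivalent for $f$ if $s(q_\gamma-q_{\gamma'})\in\operatorname{Per}(f)$, and let $u(f)$ be the number of classes. Suppose that there is a nonzero solution, and choose one, $f$, with $u=u(f)$ minimal.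

If $\gamma,\gamma'$ are equivalent and $\rho=\sigma s\in M$, then $\rho(q_\gamma-q_{\gamma'})=\sigma\cdot s(q_\gamma-q_{\gamma'})$, so $f(x+\rho q_\gamma,\cdot)=f(x+\rho q_{\gamma'},\cdot)$. Let $q_1,\dots,q_u$ be representatives of the classes and $\ell_1,\dots,\ell_u>0$ the sums of the $\ell_\gamma$ over the classes. By additivity,
\begin{equation}\label{eq:fmerged}
\sum_{i=1}^u\Phi_i=0,\qquad\text{where }\ \Phi_i(x,\rho)=f(x+\rho q_i,\ \rho\ell_i),\qquad\sum_i\ell_i=1 .
\end{equation}
If $u=1$, then $f(x+\rho q_1,\rho)=0$ for all $x$ and $\rho$, so $f=0$. Thus $u\ge2$. Number the classes so that $\ell_1$ is largest. Then $\ell_1\ge1/u$, so $1/\ell_1\in O$ and $M\ell_1=M$.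

We eliminate the terms $i\ge2$ as in Step 2 above, but now the second argument also moves, and one difference is not enough. On $K\times M$, for $\tau,\tau'\in M$, additivity gives $\Delta_{(-\tau q_i,\tau)}\Phi_i(x,\rho)=f(x+\rho q_i,\tau\ell_i)$, and this function is killed by $\Delta_{(-\tau' q_i,\tau')}$. So we use each index twice. Let $P=\{2,\dots,u\}\times\{1,2\}$, let $i(k)$ be the first coordinate of $k\in P$, choose $\tau_k\in M$ arbitrarily and apply all operators $\Delta_{(-\tau_kq_{i(k)},\tau_k)}$, $k\in P$, to \eqref{eq:fmerged}. They commute, so only the term $i=1$ survives. With $y_k=\tau_k(q_1-q_{i(k)})$, formula \eqref{eq:expand} gives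
\[
\sum_{S\subset P}(-1)^{|S|}f\Big(x+\rho q_1+\sum_{k\in S}y_k,\ \rho\ell_1+\sum_{k\in S}\tau_k\ell_1\Big)=0\qquad(x\in K,\ \rho\in M).
\]
Replace $x$ by $x-\rho q_1$ and subtract the same relation with $\rho=0$. By additivity,
\[
\sum_{S\subset P}(-1)^{|S|}f\Big(x+\sum_{k\in S}y_k,\ \rho\ell_1\Big)=0,
\]
and $\rho\ell_1$ runs through all of $M$. Choose $i_0\ge2$ with $|q_1-q_{i_0}|$ minimal and let $Y=Os(q_1-q_{i_0})$. Each $y_k$ runs through $Os(q_1-q_{i(k)})\supset Y$, so all $|P|$-fold $Y$-differences of $f$ in the variable $x$ vanish.

Let $e\ge0$ be maximal such that some $e$-fold $Y$-difference $g$ of $f$ in $x$ is nonzero, and fix such a $g$. Differences in $x$ preserve additivity, the relation \eqref{eq:f} and periods, so $g$ is a nonzero solution with $\operatorname{Per}(g)\supset\operatorname{Per}(f)$, and its classes are unions of classes of $f$. By the maximality of $e$ we have $\Delta_yg=0$ for all $y\in Y$, so $Y\subset\operatorname{Per}(g)$, and the classes $1$ and $i_0$ of $f$ lie in one class of $g$. Hence $u(g)<u(f)$, a contradiction. \qed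

\subsection{Proof of Proposition~\ref{prop:identity}}

We recall the ultrapower construction. A \emph{nonprincipal ultrafilter} on $\mathbb N$ is a family $\mathcal U$ of subsets of $\mathbb N$, called \emph{large}, such that supersets of large sets and intersections of two large sets are large, exactly one of each set and its complement is large, and no finite set is large. One exists by the axiom of choice. If $\mathbb N$ is partitioned into finitely many sets, exactly one of them is large. The \emph{ultrapower} $K$ of $\mathbb Q$ is the set of rational sequences $(x^{(n)})_n$, two sequences being identified if they agree on a large set. Addition and multiplication are coordinatewise, and $x<y$ means that $x^{(n)}<y^{(n)}$ on a large set. This is an ordered field: exactly one of the three sets where $x^{(n)}<y^{(n)}$, $x^{(n)}=y^{(n)}$, $x^{(n)}>y^{(n)}$ is large, and a nonzero class is inverted coordinatewise on the large set where $x^{(n)}\ne0$. Rational numbers are the classes of constant sequences.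

Suppose that the proposition fails for $N$. Then for every $n\in\mathbb N$ there is an $N$-shape $p^{(n)}$ in $\mathbb Q$ that admits no identity \eqref{eq:identity} with $C=n$. All these shapes have the same number $2N+2$ of endpoints, so we can let $p_j\in K$ be the class of $(p_j^{(n)})_n$; then $p$ is an $N$-shape in $K$. Let $\mathcal R\subset\mathbb Z[K]$ be the subgroup generated by all $\beta_p(x,\sigma)$ with $x\in K$, $\sigma\in O$, and let $F\colon K\to\mathbb Z[K]/\mathcal R$ be $F(x)=\zeta^x+\mathcal R$. Then $F$ satisfies \eqref{eq:F}, so $F(1)=F(0)$ by Proposition~\ref{prop:period}. Thus $\zeta-1\in\mathcal R$, that is, \eqref{eq:identity} holds in $\mathbb Z[K]$ with some finite $c$, signs $\eta_i$, $x_i\in K$ and $\sigma_i\in O$. Choose $c'\in\mathbb N$ with $|\sigma_i|\le c'$ for all $i$.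

Represent $x_i,\sigma_i$ by sequences $x_i^{(n)},\sigma_i^{(n)}$. Moving all terms to one side, write the identity as $\sum_\alpha\nu_\alpha\zeta^{y_\alpha}=0$ with finitely many indices $\alpha$ and signs $\nu_\alpha=\pm1$. Each $y_\alpha$ is $1$, $0$ or some $x_i+\sigma_ip_j$, and is represented by the sequence $y_\alpha^{(n)}$ equal to $1$, $0$ or $x_i^{(n)}+\sigma_i^{(n)}p_j^{(n)}$. Group the $\alpha$ by the value of $y_\alpha$; in each group the signs sum to $0$. The set of $n$ such that $y_\alpha^{(n)}=y_{\alpha'}^{(n)}$ for all $\alpha,\alpha'$ in a common group and $|\sigma_i^{(n)}|\le c'$ for all $i$ is a finite intersection of large sets, hence large, hence infinite. For such $n$ each group contributes $0$ to $\sum_\alpha\nu_\alpha\zeta^{y_\alpha^{(n)}}$, so \eqref{eq:identity} holds for $p^{(n)}$ with $x_i^{(n)},\sigma_i^{(n)}$. Taking such an $n\ge\max(c,c')$ contradicts the choice of $p^{(n)}$. \qed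

\section{Tiles in $\mathbb Z^n$}\label{sec:higher}

The pull-back argument of Lemma~\ref{lem:pull} also lifts tilings from a one-dimensional image of a tile to the tile itself. It lifts translates of $\pi(T)$, which is why the absence of reflections in Theorem~\ref{thm:main} is useful here.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
For distinct $y,y'\in T$ the polynomial $\sum_{i=1}^n(y_i-y'_i)r^i$ in $r$ is nonzero, so for a large integer $r$ the homomorphism $\pi(y)=\sum_ir^iy_i$ is injective on $T$. If $|T|\le t$, then $\pi(T)$ has at most $t-1$ gaps. So it suffices to prove the general statement.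

Let $T'=\pi(T)$ and $d=f(N)$, and take a tiling of $\mathbb Z^d$ by translates $v+T'e_i$, given by Theorem~\ref{thm:main}. Let $\Pi\colon(\mathbb Z^n)^d\to\mathbb Z^d$ be $\Pi(y_1,\dots,y_d)=(\pi(y_1),\dots,\pi(y_d))$, and let $\iota_i\colon\mathbb Z^n\to(\mathbb Z^n)^d$ be the inclusion of the $i$-th block, so that $\Pi(\iota_i(\tau))=\pi(\tau)e_i$. Consider the sets $u+\iota_i(T)$, where $v+T'e_i$ is a piece of the tiling and $\Pi(u)=v$. Each is a copy of $T$, obtained by permuting coordinates and translating, and $\Pi$ maps it onto the piece $v+T'e_i$. Given $y\in(\mathbb Z^n)^d$, there is a unique piece $v+T'e_i$ containing $\Pi(y)$, and $\Pi(y)=v+\pi(\tau)e_i$ for a unique $\tau\in T$ because $\pi$ is injective on $T$. A set of the family that contains $y$ must belong to this piece and have $u=y-\iota_i(\tau)$, and this $u$ does satisfy $\Pi(u)=v$. So the sets partition $\mathbb Z^{nd}$.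
\end{proof}

\begin{thebibliography}{9}
\bibitem{Cambie} Stijn Cambie, \emph{Punctured intervals tile $\mathbb Z^3$}, arXiv:1808.05433 (2018).
\end{thebibliography}
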